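# A Banach space with only one spreading model, which is neither $c_0$ nor any $\ell_p$

## 1. Unit vectors and partial sums in $c_0$

Let $e_1,e_2,\dots$ be the unit vectors of $c_0$ and let $s_n=e_1+\dots+e_n$. Fix scalars $a_1,\dots,a_k$, place them on the $k$ members of one of these sequences with indices $n_1<\dots<n_k$, and compute the norm. For the unit vectors,
$$\Big\|\sum_{i=1}^k a_ie_{n_i}\Big\|=\max_i|a_i| .$$
For the partial sums, the $m$-th coordinate of $\sum_i a_is_{n_i}$ is $\sum_{i:\,n_i\ge m}a_i$, so
$$\Big\|\sum_{i=1}^k a_is_{n_i}\Big\|=\max_{1\le j\le k}\Big|\sum_{i=j}^ka_i\Big| .$$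
In both cases the answer depends on the pattern $(a_1,\dots,a_k)$ and not on the positions $n_1<\dots<n_k$. The two answers are very different: for $a_1=\dots=a_k=1$ the first is $1$ and the second is $k$. So $c_0$ contains two sequences whose behavior far out cannot be compared up to a constant.

Now do the same in $\ell_2$, with normalized vectors $y_1,y_2,\dots$ of disjoint supports. Whether $y_n$ is a single unit vector, or $(e_{2n}+e_{2n+1})/\sqrt2$, or a flat average over a huge set, we always get $\|\sum a_iy_{n_i}\|=(\sum|a_i|^2)^{1/2}$. Here there is only one answer.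

Suppose that a space, like $\ell_2$, gives only one answer up to constants. Must the answer be the norm of some $\ell_p$, or of $c_0$? These notes show that it need not be.

## 2. Spreading models and Argyros' problem

Scalars are real or complex, $\mathbb N=\{1,2,\dots\}$, and $c_{00}$ is the space of finitely supported scalar sequences. For $p=\infty$, $\|\cdot\|_p$ is the sup norm, "$\ell_\infty$" means $c_0$, and $1/p=0$. For finite sets or finitely supported vectors, $u<v$ means $\max\operatorname{supp}u<\min\operatorname{supp}v$, and "$u$ meets $v$" means that the supports intersect. A block sequence of a basis $(e_n)$ is a sequence of nonzero finitely supported vectors $x_1<x_2<\cdots$. A sequence is seminormalized if its norms are bounded and bounded away from $0$.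

**Definition (spreading model).** Let $(x_n)$ be a seminormalized basic sequence in a Banach space $X$. By the Brunel–Sucheston theorem some subsequence $(y_n)$ has the property that for every $k$ and all scalars $a_1,\dots,a_k$ the limit
$$\Big\|\sum_{i=1}^k a_i e_i\Big\| := \lim_{\substack{n_1<\dots<n_k\\ n_1\to\infty}} \Big\|\sum_{i=1}^k a_i y_{n_i}\Big\|$$
exists and defines a norm on $c_{00}$. The unit vectors $(e_i)$ with this norm form the spreading model of $X$ generated by $(y_n)$.

**Definition (equivalence).** Sequences $(u_i)$, $(v_i)$ are equivalent if for some $C\ge1$ we have $C^{-1}\|\sum a_iv_i\|\le\|\sum a_iu_i\|\le C\|\sum a_iv_i\|$ for all finitely supported $(a_i)$.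

In Section 1 the unit vectors of $c_0$ generate the unit vector basis of $c_0$, and $(s_n)$ generates the model with norm $\max_j|\sum_{i\ge j}a_i|$. Three consequences of the definition will be used freely.

1. A subsequence of $(y_n)$ generates the same spreading model.
2. If $\|y_n-w_n\|\to0$, then $(w_n)$ generates the same model, because the two norms differ by at most $\sum_i|a_i|\,\|y_{n_i}-w_{n_i}\|\to0$.
3. The norm is spreading: $\|\sum a_ie_{m_i}\|=\|\sum a_ie_i\|$ for $m_1<m_2<\cdots$, because the limit on the left runs over a subfamily of the positions allowed on the right.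

The following textbook facts will also be used. A seminormalized weakly null sequence has a basic subsequence (Bessaga–Pełczyński). A space with a basis is reflexive if and only if the basis is shrinking and boundedly complete (James). A bounded sequence has a weakly Cauchy subsequence or a subsequence equivalent to the $\ell_1$ basis (Rosenthal).

For context: each $\ell_p$, $1\le p<\infty$, has a unique spreading model up to equivalence. In $c_0$ every spreading model generated by a weakly null sequence is equivalent to the unit vector basis, but, as we saw, the summing basis generates a different one. The direct sum $\ell_p\oplus\ell_q$ with $p\ne q$ contains both unit vector bases; sums of $n$ vectors have norms $n^{1/p}$ and $n^{1/q}$, so it has inequivalent spreading models.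

**Problem (S. Argyros).** Let $X$ be an infinite-dimensional Banach space such that all spreading models in $X$ are equivalent. Must these spreading models be equivalent to the unit vector basis of $c_0$ or of $\ell_p$ for some $1\le p<\infty$?

The problem is posed as open in Valentin Ferenczi, Anna Maria Pelczar and Christian Rosendal, "On a question of Haskell P. Rosenthal", arXiv:math/0212166 (2002). The answer is no.

## 3. Orlicz sequence spaces and their flat blocks

A sensible person looks first for a space whose unit vector basis is symmetric but not an $\ell_p$ basis. Orlicz sequence spaces are the standard supply. We fix the class that will be used throughout.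

Let $1<p\le\infty$, and let $M:[0,1]\to[0,1]$ be continuous, convex and strictly increasing, with $M(0)=0$, $M(1)=1$, $\lim_{t\to0}M(t)/t=0$ and

* (M1) $M(st)\le M(s)M(t)$ for $s,t\in[0,1]$;
* (M2) if $p<\infty$: $N(t):=M(t)/t^p$ is nonincreasing on $(0,1]$ and $N(\tau t)/N(t)\to1$ as $t\to0$ for each $\tau\in(0,1)$; if $p=\infty$: $M(t/2)/M(t)\to0$ as $t\to0$.

**Definition ($\ell_M$).** $E=\ell_M$ is $c_{00}$ with the norm whose unit ball is $B_E=\{x:|x_i|\le1\ \forall i,\ \sum M(|x_i|)\le1\}$.

The set $B_E$ is convex because $M$ is convex and increasing, and it is compact in each $\mathbb K^n$. So $\|x\|_E\le1$ exactly when $x\in B_E$. The sum $\sum M(|x_i|)$ is called the modular of $x$. The norm is invariant under permutations, spreading, and changes of the moduli downward ($1$-unconditional), and $\|e_i\|_E=1$. For $M(t)=t^p$ this is the norm of $\ell_p$. Put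
$$t_n=M^{-1}(1/n),\qquad \varphi_E(n)=\Big\|\sum_{i\le n}e_i\Big\|_E=\frac1{t_n},$$
since $\lambda^{-1}\sum_{i\le n} e_i\in B_E$ means $nM(1/\lambda)\le1$. As $t_n\to0$, we have $\varphi_E(n)\to\infty$ and
$$\varphi_E(n)/n=M(t_n)/t_n\to0 .\tag{1}$$

**Example 1 ($1<p<\infty$).** Let $M(t)=t^p(1-c\log t)$ with $c=\frac{p(p-1)}{2p-1}$, so $0<c<p$. Then $M'(t)=t^{p-1}(p-c-pc\log t)>0$, and $M''(t)=t^{p-2}\big[(p-1)(p-c-pc\log t)-pc\big]\ge0$, since $-\log t\ge0$ makes the bracket at least $p(p-1)-c(2p-1)=0$. Clearly $M(t)/t\to0$. (M1) is the inequality $1+x+y\le(1+x)(1+y)$ with $x=-c\log s\ge 0$, $y=-c\log t\ge 0$. In (M2), $N(t)=1-c\log t$ decreases and $N(\tau t)/N(t)=1-\frac{c\log\tau}{1-c\log t}\to1$. Writing $\varphi=\varphi_E(n)$, the equation $nM(1/\varphi)=1$ reads $\varphi^p=n(1+c\log\varphi)$. Hence $\log\varphi_E(n)/\log n\to1/p$ while $\varphi_E(n)/n^{1/p}\to\infty$.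

**Example 2 ($p=\infty$).** Let $M(t)=e^{2-2/t}$, $M(0)=0$. Then $M'=2t^{-2}M>0$ and $M''=M\cdot(4t^{-4}-4t^{-3})\ge0$ on $(0,1]$, and $M(t)/t\to0$. (M1) says $2-\frac2{st}\le4-\frac2s-\frac2t$, that is, $(1-\frac1s)(1-\frac1t)\ge0$. Also $M(t/2)/M(t)=e^{-2/t}\to0$. Here $\varphi_E(n)=1+\frac12\log n$.

If the basis of $\ell_M$ were equivalent to that of $\ell_r$ ($c_0$ if $r=\infty$), then $\varphi_E(n)/n^{1/r}$ would be bounded above and below. In Example 1 this forces $r=p$, and then $\varphi_E(n)/n^{1/p}\to\infty$ excludes it. In Example 2 it forces $r=\infty$, and $\varphi_E(n)\to\infty$ excludes it. So in neither example is the basis of $\ell_M$ equivalent to the basis of $c_0$ or of any $\ell_r$.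

**Why $\ell_M$ itself does not work.** The unit vectors generate themselves. But consider flat blocks: choose $n_j\to\infty$, successive sets $F_j$ with $|F_j|=n_j$, and put $x_j=t_{n_j}\sum_{i\in F_j}e_i$, so that $\|x_j\|_E=1$. Write $\tau_j=t_{n_j}$. For scalars with $|b_l|\le1$ the modular of $\sum_{l\le k}b_lx_{j_l}$ is
$$\sum_l n_{j_l}M(|b_l|\tau_{j_l})=\sum_l\frac{M(|b_l|\tau_{j_l})}{M(\tau_{j_l})} .$$
If $p<\infty$, this equals $\sum_{b_l\ne0}|b_l|^pN(|b_l|\tau_{j_l})/N(\tau_{j_l})$, which tends to $\|b\|_p^p$ as $j_1\to\infty$. Let $\|b\|_p=1$. For $\lambda<1$ the modular belonging to $\lambda b$ is eventually below $1$, so the norm of $\sum b_lx_{j_l}$ is eventually at most $1/\lambda$. If $b$ has at least two nonzero entries, then for $\lambda>1$ close to $1$ all $|\lambda b_l|\le1$ and the modular tends to $\lambda^p>1$, so the norm is eventually at least $1/\lambda$; if $b$ has one nonzero entry the norm is $1$. So the flat blocks generate exactly $\ell_p$. If $p=\infty$ and $\|b\|_\infty=1$, the modular of $\frac12\sum b_lx_{j_l}$ is at most $\sum_l M(\tau_{j_l}/2)/M(\tau_{j_l})\to0$.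 So the norm lies eventually between $1$ and $2$, and the generated model is equivalent to the basis of $c_0$. In the Examples, therefore, $\ell_M$ has two inequivalent spreading models.

Note which half fails. If $x_l\in B_E$ are disjointly supported and $\|b\|_E\le1$, then (M1) gives $\sum_{l,i}M(|b_lx_l(i)|)\le\sum_lM(|b_l|)\sum_iM(|x_l(i)|)\le1$, so $\|\sum b_lx_l\|_E\le\|b\|_E$. The upper $\ell_M$-estimate is automatic; the lower one fails on flat blocks, because the dual ball has too few functionals to norm them. We must enlarge the norming set, and do it without destroying the upper estimate. The theorem says that this is possible.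

**Theorem A.** For every such $M$ there is a reflexive Banach space $X$ with a normalized $1$-unconditional basis such that every spreading model in $X$ is equivalent to the unit vector basis of $\ell_M$.

With Examples 1 and 2 this answers Argyros' problem negatively. Since spreading models of subspaces of $X$ are spreading models of $X$, every infinite-dimensional subspace of such an $X$ is then also a counterexample.

## 4. Unrestricted nesting overshoots

For a finite sequence $\beta$ put $\|\beta\|_*=\sup\{|\sum\beta_ix_i|:x\in B_E\}$, the dual norm. To obtain lower estimates, the obvious move is to close the norming set under $\ell_M$-combinations. Let $G_0=\{\lambda e_n^*:n\in\mathbb N,\ |\lambda|\le1\}$ and let $V$ be the smallest set of functionals that contains $G_0$ and, with $g_1<\dots<g_d$, also $\frac12\sum\beta_ig_i$ whenever $\|\beta\|_*\le1$. Norm $c_{00}$ by $\sup_{f\in V}|f(x)|$. The set of $f\in V$ all of whose products $\lambda f$ with $|\lambda_n|\le1$ lie in $V$ contains $G_0$ and is closed under the operation, so it is all of $V$; in particular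 $V$ is closed under restrictions. If $x_1<\dots<x_k$ are normalized, take $g_l\in V$ supported in $\operatorname{supp}x_l$ with $g_l(x_l)\ge1-\varepsilon$, and combine them with coefficients that norm $b$: this gives $\|\sum b_lx_l\|\ge\frac12\|b\|_E$. The lower estimate is perfect.

The upper estimate is now lost, already for the unit vectors. The sequence $\beta=\frac{\varphi_E(n)}n(1,\dots,1)$ of length $n$ has $\|\beta\|_*\le1$: for $x\in B_E$, convexity gives $M(\frac1n\sum_{i\le n}|x_i|)\le\frac1n\sum_{i\le n} M(|x_i|)\le\frac1n$, so $\frac1n\sum_{i\le n}|x_i|\le t_n=1/\varphi_E(n)$. Nest this $\beta$ to depth $k$ over $n^k$ unit functionals; each level multiplies the value on $1+\dots+1$ by $\frac12\varphi_E(n)$. So the sum of any $n^k$ unit vectors has norm at least $(\varphi_E(n)/2)^k$.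

In Example 2 choose $n$ with $\varphi_E(n)>2$ (already $n=8$ does). Then $(\varphi_E(n)/2)^k$ grows exponentially in $k$, while $\varphi_E(n^k)=1+\frac k2\log n$. In Example 1 choose $n$ with $A:=\frac12(1+c\log\varphi_E(n))^{1/p}>1$. Then $(\varphi_E(n)/2)^k=n^{k/p}A^k$, while $\varphi_E(n^k)=n^{k/p}(1+c\log\varphi_E(n^k))^{1/p}\le n^{k/p}(1+ck\log n)^{1/p}$. In both examples the ratio is unbounded, so no subsequence of $(e_n)$ generates $\ell_M$ in this space.

The culprit is iteration: an $\ell_M$-combination of $\ell_M$-norms can be larger than the $\ell_M$-norm of the whole. What would be harmless is an $\ell_M$-combination of $\ell_p$-norms; that will be (C) below. And the flat block computation shows where $\ell_p$-norms come from: if all coefficients are small, $\ell_M$ behaves on a bounded number $k$ of pieces like $\ell_p$; that will be (B). So the cure is to nest only functionals with small coefficients, where "small" is measured by how far out the functional starts. On $k$ vectors supported far beyond $k$, the second level of nesting will then produce only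 $\ell_p$-norms. One has to check that the lower estimate survives this restriction.

## 5. Four inequalities in $\ell_M$

First some properties of $\|\cdot\|_*$. It is permutation invariant and $1$-unconditional, $|\sum\beta_ix_i|\le\|\beta\|_*\|x\|_E$, and $\|\beta\|_\infty\le\|\beta\|_*$ since $e_i\in B_E$. Every $b\in c_{00}$ has a norming $\beta$:
$$\|\beta\|_*\le1,\quad\beta_ib_i\ge0,\quad\operatorname{supp}\beta\subset\operatorname{supp}b,\quad\sum\beta_ib_i=\|b\|_E .$$
Indeed, take any norming functional of $b$, restrict it to $\operatorname{supp}b$, and change the arguments of its entries so that $\beta_ib_i=|\beta_i||b_i|$; the dual norm does not grow and the value does not drop.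

**(A)** *If $I_l$ are disjoint finite sets, then $\sum_l|b_l|\,\|\beta|_{I_l}\|_*\le\|b\|_E\|\beta\|_*$.*

Let $\|b\|_E\le1$. By compactness take $x_l\in B_E$ supported in $I_l$ with $\beta(x_l)=\|\beta|_{I_l}\|_*$. As shown in Section 3, (M1) gives $\|\sum|b_l|x_l\|_E\le1$. Apply $\beta$.

**(B)** *For each $k$ there is $\delta_k>0$ such that if $\|\beta\|_*\le1$, $\|\beta\|_\infty\le\delta_k$ and $I_1,\dots,I_{k'}$ $(k'\le k)$ are disjoint finite sets, then $\sum_l|b_l|\,\|\beta|_{I_l}\|_*\le3\|b\|_p$.*

**Step 1: vectors with small entries combine in $\ell_p$ fashion.** We find $\eta\in(0,1)$ such that disjointly supported $x_1,\dots,x_{k'}\in B_E$ with $\|x_l\|_\infty\le\eta$ satisfy $\|\sum b_lx_l\|_E\le2\|b\|_p$. We may assume $b_l\ge0$ and $\|b\|_p=1$.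

Let $p<\infty$. Put $\tau=\frac1{4k}$ and, by (M2), choose $\eta$ with $N(\tau t)\le\frac32N(t)$ for $0<t\le\eta$. If $\tau\le b_l\le1$ and $0<t\le\eta$, then, since $N$ is nonincreasing,
$$M(b_lt)=b_l^pt^pN(b_lt)\le b_l^pt^pN(\tau t)\le\tfrac32b_l^pM(t) .$$
So the modular of $\sum_{b_l\ge\tau}b_lx_l$ is at most $\frac32\sum b_l^p\le\frac32$. Convexity and $M(0)=0$ give $M(\frac23u)\le\frac23M(u)$, so the norm of this sum is at most $\frac32$. The remaining part satisfies $\|\sum_{b_l<\tau}b_lx_l\|_E\le k\tau=\frac14$. The total is at most $\frac74\le 2$.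

Let $p=\infty$. Choose $\eta$ with $M(t/2)\le M(t)/k$ for $t\le\eta$. As $b_l\le1$, we get $\sum_l\sum_iM(|b_lx_l(i)|/2)\le\frac1k\sum_{l\le k'}\sum_iM(|x_l(i)|)\le1$, so the norm is at most $2$.

**Step 2: a functional with small coefficients does not see large entries.** Put $\delta_k=M(\eta)/k$ and take $x_l\in B_E$ supported in $I_l$ with $\beta(x_l)=\|\beta|_{I_l}\|_*$. Write $x_l=x_l'+x_l''$, where $x_l''$ collects the coordinates of modulus $>\eta$. There are at most $1/M(\eta)$ of these, each of modulus at most $1$, so $|\beta(x_l'')|\le\delta_k/M(\eta)=1/k$. With Step 1 applied to the $x_l'$,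
$$\sum_l|b_l|\beta(x_l)\le\Big\|\sum_l|b_l|x_l'\Big\|_E+k'\cdot\tfrac1k\|b\|_\infty\le2\|b\|_p+\|b\|_\infty\le3\|b\|_p .$$

**(C)** *If $\Lambda^i$ are disjoint finite sets, then $\big\|(\|b|_{\Lambda^i}\|_p)_i\big\|_E\le\|b\|_E$.*

Let $\|b\|_E\le1$. We show that $\|b|_{\Lambda^i}\|_p\le1$ and $M(\|b|_{\Lambda^i}\|_p)\le\sum_{l\in\Lambda^i}M(|b_l|)$; summing over $i$ gives the claim. For $p=\infty$ both are clear, since the maximum is one of the $|b_l|$. For $p<\infty$, $N\ge N(1)=1$ gives $\sum|b_l|^p\le\sum M(|b_l|)\le1$. And if $u=\|b|_{\Lambda^i}\|_p>0$, then $|b_l|\le u$ for $l\in\Lambda^i$, so since $N$ is nonincreasing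
$$M(u)=u^pN(u)=\sum_{l\in\Lambda^i}|b_l|^pN(u)\le\sum_{l\in\Lambda^i,\,b_l\ne0}|b_l|^pN(|b_l|)=\sum_{l\in\Lambda^i}M(|b_l|).$$

**(D)** *For $\delta>0$ there is $N(\delta)\in\mathbb N$ such that $\|\beta\|_*\le1$ implies $\#\{i:|\beta_i|\ge\delta\}\le N(\delta)$.*

If there are $n$ such $i$, apply $\beta$ to the vector with entries of modulus $1$ and suitable arguments on them: $\delta n\le\varphi_E(n)$. By (1) this bounds $n$.

## 6. Nesting with small coefficients: the space $X$

Put $\theta=\frac12$ and keep $G_0=\{\lambda e_n^*:n\in\mathbb N,\ |\lambda|\le1\}$.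

**Definition (the norming set).** Let $W^0=G_0$ and $W^0_s=\{0\}$ for $s\in\mathbb N$. Let $W^{m+1}_s$ be the set of all
$$f=\theta\sum_{i=1}^d\beta_ig_i,\qquad d\ge0,\quad g_1<\dots<g_d\text{ nonzero in }W^m,\quad\|\beta\|_*\le1,\quad\|\beta\|_\infty\le\tfrac1s ,$$
such that for each $i\ge2$ either $g_i\in G_0$ or $g_i\in W^m_{s_i}$ with $s_i=\max\operatorname{supp}g_{i-1}$. Put $W^{m+1}=G_0\cup W^{m+1}_1$, $W_s=\bigcup_mW^m_s$ and $W=\bigcup_mW^m=G_0\cup W_1$.

For a small example take $M$ from Example 2. The set $W^1_s$ consists of the combinations $\frac12\sum\beta_i\lambda_ie^*_{n_i}$ with $|\lambda_i|\le1$, $\|\beta\|_*\le1$ and $|\beta_i|\le1/s$. If $g_1=e_3^*$, then a second functional $g_2$ that is not a multiple of some $e_n^*$ must be in $W_3$. For instance $g_2=\frac12\cdot\frac{\varphi_E(m)}m\sum_{i=4}^{m+3}e_i^*$ is admitted through these coefficients as soon as $\varphi_E(m)/m\le\frac13$. This holds for $m=6$, where $\varphi_E(6)/6\approx0.316$, and not for $m=5$, where $\varphi_E(5)/5\approx0.361$.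

By induction the sets increase with $m$, and they decrease with $s$. Since each representation involves finitely many $g_i$, we have $f\in W_s$ if and only if $f$ has a representation as displayed with $g_i\in W$, and with $g_i\in G_0\cup W_{\max\operatorname{supp}g_{i-1}}$ for $i\ge2$. Call this an *$s$-representation*; every $s$-representation is a $1$-representation.

**(P1)** *If $f\in W_s$ (resp. $W$) and $|\lambda_n|\le1$ for all $n$, then the pointwise product $\lambda f$ is in $W_s$ (resp. $W$). In particular these sets are closed under restrictions.*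

We use induction on $m$; for $m=0$ it is clear. Given $f=\theta\sum\beta_ig_i\in W_s^{m+1}$, multiply each $g_i$ by $\lambda$ and drop those that become $0$. By induction the products stay in the same sets as the $g_i$. For a surviving $\lambda g_i$ the new predecessor, if any, is some $\lambda g_{i'}$ with $i'\le i-1$, so its support ends no later than $\max\operatorname{supp}g_{i-1}$; as $W^m_s$ decreases in $s$, the requirement on $\lambda g_i$ only weakens. The norms $\|\cdot\|_*$, $\|\cdot\|_\infty$ of the coefficients do not increase.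

**(P2)** *If $f=\theta\sum\beta_ig_i$ is a $1$-representation and $I\subset\{1,\dots,d\}$, then $\theta\sum_{i\in I}\beta_ig_i\in\|\beta|_I\|_*W_1$. If moreover $\|\beta|_I\|_\infty\le1/s$, then $\theta\sum_{i\in I}\beta_ig_i\in W_s$.*

Dropping terms weakens the requirements as in (P1). For the first statement divide the coefficients by $\|\beta|_I\|_*$ (if this is $0$, the functional is $0$); then their dual norm, hence also their sup norm, is at most $1$. For the second, note $\|\beta|_I\|_*\le1$.

**Definition (the space).** Let $\|x\|=\sup_{f\in W}|f(x)|$ for $x\in c_{00}$, and let $X$ be the completion.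

All coordinates of $f\in W$ have modulus at most $1$ (induction: the $g_i$ have disjoint supports and $\theta|\beta_i|\le1$), so $\|x\|_\infty\le\|x\|\le\|x\|_1$. By (P1), $(e_n)$ is a normalized $1$-unconditional basis of $X$.

## 7. The lower $\ell_M$-estimate on block sequences

To norm $\sum b_ix_{j_i}$ we want $\theta\sum\beta_if_i$ with $f_i$ norming $x_{j_i}$. Admissibility asks that $f_i$ have coefficients as small as we please. The point to prove is that a fixed fraction of $\|x_j\|$ can always be obtained with arbitrarily small coefficients.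

**Proposition 1.** Every normalized block sequence $(x_j)$ of $(e_n)$ has a subsequence $(x_j)_{j\in L}$ such that for some $c>0$, $\|\sum_ib_ix_{j_i}\|\ge c\|b\|_E$ for all $j_1<j_2<\cdots$ in $L$ and all $b\in c_{00}$.

**Case 1: $\limsup\|x_j\|_\infty>c_0>0$.** Here unit functionals suffice. Pass to a subsequence with $n_j\in\operatorname{supp}x_j$ and $|x_j(n_j)|\ge c_0$. Let $\beta$ norm $b$ as in Section 5 and let $|\lambda_i|=1$ with $\lambda_ix_{j_i}(n_{j_i})=|x_{j_i}(n_{j_i})|$. Then $\theta\sum\beta_i\lambda_ie^*_{n_{j_i}}\in W$, and its value at $\sum b_ix_{j_i}$ is $\theta\sum\beta_ib_i|x_{j_i}(n_{j_i})|\ge\theta c_0\|b\|_E$.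

**Case 2: $\|x_j\|_\infty\to0$.** Let $\alpha_s=\limsup_j\sup_{f\in W_s}|f(x_j)|$, which is nonincreasing in $s$.

**Step 1: $\alpha:=\inf_s\alpha_s>0$.** This is the step that makes small coefficients affordable. Suppose $\alpha=0$ and let $\varepsilon=\frac18$. Pick $s_0$ with $\alpha_{s_0}<\varepsilon$. By (D) let $N\ge1$ bound $\#\{i:|\beta_i|>1/s_0\}$ for all $\|\beta\|_*\le1$. Pick $s_1$ with $\alpha_{s_1}<\varepsilon/N$. Fix $j$ so large that
$$\sup_{W_{s_0}}|f(x_j)|\le\varepsilon,\quad\sup_{W_{s_1}}|f(x_j)|\le\varepsilon/N,\quad\|x_j\|_\infty\le\varepsilon/N,\quad\min\operatorname{supp}x_j\ge s_1 .$$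
Let $f\in W$. If $f\in G_0$, then $|f(x_j)|\le\varepsilon$. Otherwise let $f=\theta\sum\beta_ig_i$ be a $1$-representation and let $i_0$ be the first $i$ such that $g_i$ meets $x_j$ (if there is none, $f(x_j)=0$). For $i>i_0$,
$$\max\operatorname{supp}g_{i-1}\ge\max\operatorname{supp}g_{i_0}\ge\min\operatorname{supp}x_j\ge s_1 ,$$
so $g_i\in G_0\cup W_{s_1}$ and $|g_i(x_j)|\le\varepsilon/N$. Now add up.

* The term $i=i_0$ contributes at most $\theta|g_{i_0}(x_j)|\le\theta\|x_j\|=\theta$.
* The at most $N$ terms $i>i_0$ with $|\beta_i|>1/s_0$ contribute at most $N\cdot\varepsilon/N=\varepsilon$.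
* The terms $i>i_0$ with $|\beta_i|\le1/s_0$ together form a functional in $W_{s_0}$ by (P2), and contribute at most $\varepsilon$.

So $|f(x_j)|\le\theta+2\varepsilon=\frac34$ for all $f\in W$, which contradicts $\|x_j\|=1$.

**Step 2: assembling the functionals.** For every $s$ there are infinitely many $j$ with $\sup_{W_s}|f(x_j)|>\alpha/2$, because $\alpha_s\ge\alpha$. So we can choose $j_1<j_2<\cdots$ and $f_i\in W_{s_i}$, with $s_1=1$ and $s_i=\max\operatorname{supp}x_{j_{i-1}}$ for $i\ge2$, such that $|f_i(x_{j_i})|\ge\alpha/2$. By (P1) we may restrict $f_i$ to $\operatorname{supp}x_{j_i}$ and rotate it so that $f_i(x_{j_i})\ge\alpha/2$. Let $L=\{j_i\}$. Let $F$ be a finite set of indices and $\|\beta\|_*\le1$. If $i'<i$ are consecutive in $F$, then $\max\operatorname{supp}f_{i'}\le\max\operatorname{supp}x_{j_{i'}}\le s_i$, so $f_i\in W_{s_i}\subset W_{\max\operatorname{supp}f_{i'}}$. Hence $\theta\sum_{i\in F}\beta_if_i\in W$. With $\beta$ norming the coefficients $b$ placed on $F$, and $\beta_ib_i\ge0$, the value at $\sum_{i\in F}b_ix_{j_i}$ is at least $\theta\frac\alpha2\|b\|_E$.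 So $c=\theta\alpha/2$ works. $\square$

## 8. The upper $\ell_M$-estimate far out

A functional $\theta\sum\beta_ig_i$ can interact with $x_1<\dots<x_k$ in two ways: several $g_i$ meet one $x_l$, or one $g_i$ meets several $x_l$. A combinatorial lemma separates the two.

**Lemma.** Let $g_1<\dots<g_d$ and $x_1<\dots<x_k$ be nonzero, $I_l=\{i:g_i\text{ meets }x_l\}$, and let $l_1<l_2<\cdots$ enumerate $\{l:|I_l|\ge2\}$. Then $I_{l_r}\cap I_{l_{r'}}=\emptyset$ if $r'\ge r+2$.

*Proof.* Suppose $i$ is in both, and consider $l_{r+1}$, which lies strictly between $l_r$ and $l_{r'}$. If $i'<i$, then $\max\operatorname{supp}g_{i'}<\min\operatorname{supp}g_i\le\max\operatorname{supp}x_{l_r}<\min\operatorname{supp}x_{l_{r+1}}$, so $i'\notin I_{l_{r+1}}$. If $i'>i$, then $\min\operatorname{supp}g_{i'}>\max\operatorname{supp}g_i\ge\min\operatorname{supp}x_{l_{r'}}>\max\operatorname{supp}x_{l_{r+1}}$, so again $i'\notin I_{l_{r+1}}$. Hence $I_{l_{r+1}}\subset\{i\}$, a contradiction. $\square$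

Taking $r$ odd and $r$ even, we see that $\{l:|I_l|\ge2\}$ splits into two classes, in each of which the $I_l$ are pairwise disjoint.

**Proposition 2.** Let $(x_j)$ be a normalized block sequence of $(e_n)$ and $k\in\mathbb N$. There is $j_0$ such that $\|\sum_{l=1}^kb_lx_{j_l}\|\le11\|b\|_E$ for all $j_0\le j_1<\dots<j_k$ and all $b$.

*Proof.* Let $s\ge\max(k,1/\delta_k)$ be an integer, with $\delta_k$ from (B), and choose $j_0$ with $\min\operatorname{supp}x_{j_0}\ge s$. Write $x_l$ for $x_{j_l}$ and $x=\sum b_lx_l$. We show that for every $f\in W$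
$$|f(x)|\le\tfrac12\|x\|+\tfrac{11}2\|b\|_E .\tag{2}$$
Taking the supremum over $f$ gives $\|x\|\le11\|b\|_E$. If $f\in G_0$, then $f$ sees at most one $x_l$, so $|f(x)|\le\|b\|_\infty\le\|b\|_E$.

**Step 1: splitting off the unrestricted term.** Let $f=\theta\sum\beta_ig_i$ be a $1$-representation and let $i_0$ be the first $i$ such that $g_i$ meets $x$ (if none, $f(x)=0$). The term $i_0$, about whose coefficients we know nothing, contributes at most $\theta\|x\|=\frac12\|x\|$. Let $I=\{i>i_0:g_i\text{ meets }x\}$. For $i\in I$, $\max\operatorname{supp}g_{i-1}\ge\max\operatorname{supp}g_{i_0}\ge\min\operatorname{supp}x\ge s$, so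
$$g_i\in G_0\cup W_s\qquad(i\in I).$$
Let $f'=\theta\sum_{i\in I}\beta_ig_i$ and $I_l=\{i\in I:g_i\text{ meets }x_l\}$. It remains to bound $|f'(x)|$; the $l$ with $I_l=\emptyset$ contribute nothing.

**Step 2: the $l$ with $|I_l|\ge2$.** Only the $g_i$ with $i\in I_l$ act on $x_l$, so by (P2) $|f'(x_l)|\le\|\beta|_{I_l}\|_*$. Apply (A) in each of the two classes given by the Lemma (for $(g_i)_{i\in I}$ and $x_1,\dots,x_k$):
$$\sum_{|I_l|\ge2}|b_l||f'(x_l)|\le2\|b\|_E .$$

**Step 3: one restricted $g_i$ on several $x_l$ gives only an $\ell_p$-norm.** For $i\in I$ let $\Lambda^i=\{l:I_l=\{i\}\}$. We claim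
$$\Big|g_i\Big(\sum_{l\in\Lambda^i}b_lx_l\Big)\Big|\le7\|b|_{\Lambda^i}\|_p .\tag{3}$$
If $g_i\in G_0$, then $|\Lambda^i|\le1$ and (3) is clear. Otherwise $g_i\in W_s$; let $g_i=\theta\sum_t\gamma_th_t$ be an $s$-representation, so $\|\gamma\|_*\le1$ and $\|\gamma\|_\infty\le1/s\le\delta_k$. For $l\in\Lambda^i$ let $T_l=\{t:h_t\text{ meets }x_l\}$.

If $|T_l|\le1$, then $|g_i(x_l)|\le\theta/s\le1/s$. There are at most $k\le s$ such $l$, so together they contribute at most $\frac ks\|b|_{\Lambda^i}\|_\infty\le\|b|_{\Lambda^i}\|_p$.

If $|T_l|\ge2$, then $|g_i(x_l)|\le\|\gamma|_{T_l}\|_*$ by (P2). The Lemma, applied to the $h_t$ and the $x_l$ with $l\in\Lambda^i$, gives two classes with disjoint $T_l$. Since $\|\gamma\|_\infty\le\delta_k$ and $|\Lambda^i|\le k$, (B) applies to each class and bounds its contribution by $3\|b|_{\Lambda^i}\|_p$. Altogether we get $1+2\cdot3=7$, which is (3).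

**Step 4: an $\ell_M$-combination of $\ell_p$-norms is harmless.** The $\Lambda^i$ are disjoint. By (3) and (C), the $l$ with $|I_l|=1$ contribute at most
$$\theta\sum_{i\in I}|\beta_i|\,7\|b|_{\Lambda^i}\|_p\le\tfrac72\|\beta\|_*\big\|(\|b|_{\Lambda^i}\|_p)_i\big\|_E\le\tfrac72\|b\|_E .$$
Adding up, $|f(x)|\le\frac12\|x\|+2\|b\|_E+\frac72\|b\|_E$, which is (2). $\square$

## 9. From block sequences to all basic sequences

**Step 1: block sequences.** Let a normalized block sequence generate a spreading model $(u_i)$. Proposition 2 gives $\|\sum b_iu_i\|\le11\|b\|_E$. A subsequence generates the same model, so Proposition 1 gives $\|\sum b_iu_i\|\ge c\|b\|_E$ for some $c>0$. So $(u_i)$ is equivalent to the basis of $\ell_M$.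

**Step 2: $X$ is reflexive.** This is needed to reduce arbitrary basic sequences to block sequences. By James' theorem we must show that $(e_n)$ is shrinking and boundedly complete.

If $(e_n)$ is not shrinking, there is $x^*\in X^*$ whose norms on the tails $\overline{\operatorname{span}}(e_n)_{n\ge m}$ do not tend to $0$. So there are $\varepsilon>0$ and, after normalizing and rotating, a normalized block sequence with $x^*(x_j)\ge\varepsilon$. By Proposition 2, for every $k$ and suitable $j_l$, we get $k\varepsilon\le\|x^*\|\,\|\sum_{l\le k}x_{j_l}\|\le11\|x^*\|\varphi_E(k)$. This contradicts (1).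

If $(e_n)$ is not boundedly complete, some series $\sum a_ne_n$ has bounded partial sums but does not converge. So there are blocks $w_1<w_2<\cdots$ of it with $\|w_j\|\ge\varepsilon>0$, and by unconditionality $\sup_F\|\sum_{j\in F}w_j\|\le B<\infty$ over finite $F$. Then $x_j=w_j/\|w_j\|$ satisfies $\|\sum_{j\in F}x_j\|\le B/\varepsilon$, again by unconditionality. But along the subsequence of Proposition 1 sums of $n$ vectors have norm at least $c\varphi_E(n)\to\infty$, a contradiction.

**Step 3: general sequences.** Let a seminormalized basic sequence $(y_n)$ in $X$ generate $(u_i)$. It is weakly null: by reflexivity every subsequence has a weakly convergent further subsequence, whose limit $y$ lies in $\overline{\operatorname{span}}(y_n)$ and is annihilated by all biorthogonal functionals of $(y_n)$, so $y=0$.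

Now slide the hump. Let $P_m$ be the basis projections and $m_0=0$. Given $m_{i-1}$ and $n_{i-1}$, the finite rank operator $P_{m_{i-1}}$ sends $(y_n)$ to a norm null sequence, so we may choose $n_i>n_{i-1}$ with $\|P_{m_{i-1}}y_{n_i}\|<1/i$. Then choose $m_i>m_{i-1}$ with $\|y_{n_i}-P_{m_i}y_{n_i}\|<1/i$. Put $w_i=(P_{m_i}-P_{m_{i-1}})y_{n_i}$. So $\|y_{n_i}-w_i\|<2/i$, and $(w_i)$ is a block sequence once finitely many terms are discarded.

By consequences 1 and 2 of Section 2, $(w_i)$ generates $(u_i)$. Moreover $\|w_i\|\to\rho:=\|u_1\|>0$, so the normalized sequence $(w_i/\|w_i\|)$ generates $(\rho^{-1}u_i)$. By Step 1 this is equivalent to the basis of $\ell_M$, hence so is $(u_i)$. This proves Theorem A, and with Examples 1 and 2 the answer to Argyros' problem is no. $\blacksquare$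

## 10. The index $p$ of a space with one spreading model

The counterexamples are still close to $\ell_p$: $\varphi_E(n)=n^{1/p+o(1)}$. This is forced.

**Theorem B.** Let all spreading models of the infinite-dimensional space $X$ be equivalent, and let $(e_i)$ be one of them. There is a unique $p\in[1,\infty]$ such that for some $K<\infty$, and constants $C_r<\infty$,
$$K^{-1}\|a\|_p\le\Big\|\sum a_ie_i\Big\|\qquad\text{and}\qquad\Big\|\sum a_ie_i\Big\|\le C_r\|a\|_r\ \text{ for every }1\le r<p .\tag{4}$$

1. If $p=1$, then $(e_i)$ is equivalent to the $\ell_1$ basis.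
2. If the spreading models generated by normalized weakly null basic sequences are *uniformly* equivalent to one another, then $(e_i)$ is equivalent to the basis of $\ell_p$ ($c_0$ if $p=\infty$).
3. For every $p\in(1,\infty]$ there is an $X$ as above (reflexive, with unconditional basis) whose index is $p$ and for which $(e_i)$ is not equivalent to the basis of $c_0$ or any $\ell_r$.

So $p=1$ is exactly the index at which the conclusion is automatic. All statements about $(e_i)$ are invariant under equivalence, so we may replace $(e_i)$ by any other spreading model of $X$.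

**Uniqueness.** If $p<p'$ both satisfy (4), choose $p<r<p'$. Then $K^{-1}\|a\|_p\le C_r\|a\|_r$ for all $a$, which fails for $a=(1,\dots,1)$ of large length.

**Reduction to a weakly null sequence.** If $X$ contains a copy of $\ell_1$, the image of the $\ell_1$ basis has a subsequence that generates a spreading model equivalent to the $\ell_1$ basis. So $(e_i)$ is equivalent to the $\ell_1$ basis, (4) holds with $p=1$ (the second part is then void), and parts 1 and 2 hold. Assume from now on that $X\not\supset\ell_1$. Take unit vectors $x_n$ with $\|x_n-x_m\|\ge\frac12$ for $n\ne m$. By Rosenthal's theorem we may assume that $(x_n)$ is weakly Cauchy. Then $x_{2n}-x_{2n+1}$ is weakly null with norms in $[\frac12,2]$; normalizing and passing to subsequences, we obtain a normalized weakly null basic sequence $(y_n)$ that generates a spreading model. We take this one as $(e_i)$ and write $\|a\|_e=\|\sum a_ie_i\|$.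

**Suppression unconditionality.** We recall why dropping coordinates does not increase $\|\cdot\|_e$ (Brunel–Sucheston). Let $a=(a_1,\dots,a_k)$, $m\le k$, $\varepsilon>0$, and let $n_0$ be such that $\|\sum a_iy_{n_i}\|\le\|a\|_e+\varepsilon$ whenever $n_0\le n_1<\dots<n_k$. Fix $n_0\le n_1<\dots<n_{m-1}$. As $(y_n)$ is weakly null, Mazur's theorem gives a finite set $Q$ of indices beyond $n_0$ and $n_{m-1}$ and a convex combination with $\|\sum_{q\in Q}\lambda_qy_q\|<\varepsilon$. Choose $n_{m+1}<\dots<n_k$ beyond $Q$. Then
$$\Big\|\sum_{i\ne m}a_iy_{n_i}\Big\|\le\Big\|\sum_{q\in Q}\lambda_q\Big(\sum_{i\ne m}a_iy_{n_i}+a_my_q\Big)\Big\|+|a_m|\varepsilon\le\|a\|_e+\varepsilon+|a_m|\varepsilon .$$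
Let $n_0\to\infty$ and then $\varepsilon\to0$. By the spreading property the left side tends to $\|\sum_{i\ne m}a_ie_i\|$.

**A $1$-unconditional renorming.** A multiplier $\lambda$ with values in $[0,1]$ is a convex combination of indicator functions, so it does not increase $\|\cdot\|_e$. A real multiplier bounded by $1$ is a difference of two such, and a complex one is a combination of four. Hence
$$|||a|||:=\sup_{|\lambda_i|\le1}\|(\lambda_ia_i)\|_e$$
is a $1$-unconditional, spreading norm with $\|\cdot\|_e\le|||\cdot|||\le D\|\cdot\|_e$, $D\le4$, and $|||e_i|||=1$. For $a\in\mathbb K^m$, $b\in\mathbb K^k$ let $a\otimes b=(b_1a_1,\dots,b_1a_m,\dots,b_ka_1,\dots,b_ka_m)$. For example $(1,2)\otimes(1,3)=(1,2,3,6)$.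

**Step 1: there is $K\ge1$ with $|||a\otimes b|||\le K|||a|||\,|||b|||$.** This is the only place where equivalence of all spreading models enters the two-sided estimate. (It is a special case of the domination argument of Androulakis, Odell, Schlumprecht and Tomczak-Jaegermann, *Canad. J. Math.* 57 (2005); here is a full proof.) The idea is that one sequence $(z_n)$ can carry countably many bad patterns at once, with summable weights.

If the claim fails, there are $a^l\in\mathbb K^{m_l}$ and $b^l$ with $|||a^l|||=|||b^l|||=1$ and $|||a^l\otimes b^l|||>8^l$, so $\|a^l\otimes b^l\|_e>8^l/D$. Choose successive finite sets $P_{n,l}$ ($1\le l\le n$, ordered lexicographically in $(n,l)$) with $|P_{n,l}|=m_l$, each so far out that $u_n^l:=\sum_ia_i^ly_{P_{n,l}(i)}$, where $P_{n,l}(i)$ is the $i$-th element, has norm at most $2$. This is possible since $\|a^l\|_e\le1$. Put $z_n=\sum_{l\le n}2^{-l}u_n^l$.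

For fixed $l$, $(u_n^l)_n$ is weakly null, being a sum of $m_l$ weakly null sequences. The tails satisfy $\|\sum_{L<l\le n}2^{-l}u_n^l\|\le2\cdot2^{-L}$. So $(z_n)$ is bounded and weakly null. For $b\in\mathbb K^k$, $j\le L$ and $L\le n_1<\dots<n_k$,
$$\Big\|\sum_ib_iz_{n_i}\Big\|\ge\Big\|\sum_ib_i\sum_{l\le L}2^{-l}u_{n_i}^l\Big\|-2\cdot2^{-L}\sum|b_i| .$$
As $n_1\to\infty$ the first term on the right converges to the $\|\cdot\|_e$-norm of the concatenation, over $i=1,\dots,k$, of the sequences $b_i(2^{-1}a^1,\dots,2^{-L}a^L)$. Keeping only the entries with $l=j$, suppression unconditionality and the spreading property bound this norm below by $2^{-j}\|a^j\otimes b\|_e$. Letting $L\to\infty$,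
$$\liminf_{n_1\to\infty}\Big\|\sum_ib_iz_{n_i}\Big\|\ge2^{-j}\|a^j\otimes b\|_e .\tag{5}$$
With $b=(1)$ and $j=1$ the right side is $\frac12\|a^1\|_e\ge\frac1{2D}$, so $(z_n)$ is seminormalized for large $n$. Being weakly null, it has a basic subsequence that generates a spreading model $(f_i)$. By hypothesis $\|\cdot\|_f\le C\|\cdot\|_e$ for some $C$. But (5) passes to subsequences, so
$$4^j/D=2^{-j}8^j/D\le\|b^j\|_f\le C\|b^j\|_e\le C\quad\text{for all }j,$$
a contradiction.

**Step 2: the index.** We read $p$ off from sums of unit vectors. Let $\varphi(n)=|||\sum_{i\le n}e_i|||$; it is nondecreasing and $1\le\varphi(n)\le n$. Step 1 with $a,b$ constant gives $\varphi(mn)\le K\varphi(m)\varphi(n)$, so $\psi=K\varphi$ is submultiplicative. Let $\sigma=\inf_{n\ge2}\frac{\log\psi(n)}{\log n}\ge0$. If $m\ge2$, $q\ge1$ and $m^q\le n<m^{q+1}$, then $\psi(n)\le\psi(m^{q+1})\le\psi(m)^{q+1}$, so $\frac{\log\psi(n)}{\log n}\le\frac{q+1}q\,\frac{\log\psi(m)}{\log m}$. Letting $n\to\infty$ (so $q\to\infty$) and taking the infimum over $m$ gives $\frac{\log\psi(n)}{\log n}\to\sigma$,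 and $\psi(n)\le Kn$ gives $\sigma\le1$. Put $1/p=\sigma$. Then
$$\varphi(n)\ge K^{-1}n^{1/p},\qquad\varphi(n)\le C_\varepsilon n^{1/p+\varepsilon}\qquad(n\in\mathbb N,\ \varepsilon>0).\tag{6}$$

**Step 3: the lower estimate.** From constant sequences we pass to arbitrary ones by taking tensor powers. If $p=\infty$, then $|||a|||\ge\|a\|_\infty$ by unconditionality. Let $p<\infty$. By unconditionality and the spreading property we may take $a=(a_1,\dots,a_k)$ with all $a_i>0$. The coordinates of $a^{\otimes m}$ are indexed by words in $\{1,\dots,k\}^m$; the coordinate of a word is the product of the $a_i$ over its letters. Group words by type, that is, by letter counts. There are at most $(m+1)^k$ types $\tau$; a type consists of $n_\tau$ coordinates with common value $v_\tau$, and $\sum_\tau n_\tau v_\tau^p=\|a\|_p^{pm}$. So some $\tau$ has $n_\tau v_\tau^p\ge(m+1)^{-k}\|a\|_p^{pm}$. Iterating Step 1 and restricting to this type,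
$$K^{m-1}|||a|||^m\ge|||a^{\otimes m}|||\ge v_\tau\varphi(n_\tau)\ge K^{-1}v_\tau n_\tau^{1/p}\ge K^{-1}(m+1)^{-k/p}\|a\|_p^m .$$
Taking $m$-th roots and letting $m\to\infty$ gives $K|||a|||\ge\|a\|_p$.

**Step 4: the upper estimate.** Here a dyadic decomposition suffices. Let $1\le r<p$ and choose $\varepsilon>0$ with $\kappa:=r(\frac1p+\varepsilon)<1$. Let $\|a\|_r=1$ and $A_m=\{i:2^{-m-1}<|a_i|\le2^{-m}\}$, so $|A_m|\le2^{(m+1)r}$. By (6),
$$|||a|||\le\sum_{m\ge0}2^{-m}\varphi(|A_m|)\le\sum_{m\ge0}2^{-m}C_\varepsilon2^{(m+1)\kappa}=:C_r<\infty ,$$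
where empty $A_m$ contribute $0$. Since $\|\cdot\|_e$ and $|||\cdot|||$ are equivalent, (4) is proved.

**Part 1.** For $p=1$ the lower estimate together with $\|a\|_e\le\|a\|_1$ gives equivalence to the $\ell_1$ basis.

**Part 2.** Uniformity supplies the reverse of Step 1, and the tensor power trick then runs in the other direction. Let $C$ be the uniform constant. For $a\in\mathbb K^m\setminus\{0\}$ put $v_n=\sum_{i\le m}a_iy_{(n-1)m+i}$. These consecutive blocks of $(y_n)$ form a weakly null sequence, and $\|v_n\|\to\|a\|_e>0$. So for large $n$ the vectors $v_n/\|v_n\|$ form a normalized weakly null basic sequence, which generates $b\mapsto\|a\otimes b\|_e/\|a\|_e$. Comparing with $(e_i)$, we get $\|a\otimes b\|_e\ge C^{-1}\|a\|_e\|b\|_e$. Hence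
$$|||a|||\,|||b|||\le D^2\|a\|_e\|b\|_e\le K'|||a\otimes b|||,\qquad K'=\max(1,D^2C) .$$
For constant sequences and $n\ge2$, iteration gives $(\varphi(n)/K')^m\le\varphi(n^m)/K'\le n^{m(1/p+o(1))}$ as $m\to\infty$, by (6). So $\varphi(n)\le K'n^{1/p}$ for all $n$. With the notation of Step 3, for $a$ with positive entries,
$$|||a|||^m\le K'^{\,m-1}|||a^{\otimes m}|||\le K'^{\,m-1}\sum_\tau v_\tau\varphi(n_\tau)\le K'^{\,m}\sum_\tau v_\tau n_\tau^{1/p}\le K'^{\,m}(m+1)^k\|a\|_p^m ,$$
because $v_\tau n_\tau^{1/p}\le\|a\|_p^m$ for each type (for $p=\infty$ this reads $v_\tau\le\|a\|_\infty^m$). Taking $m$-th roots, $|||a|||\le K'\|a\|_p$. With Step 3, $(e_i)$ is equivalent to the basis of $\ell_p$ ($c_0$ if $p=\infty$).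

**Part 3.** Apply Theorem A to Example 1 ($p<\infty$) or Example 2 ($p=\infty$). The spreading models are equivalent to the basis of $\ell_M$, which is not equivalent to the basis of $c_0$ or of any $\ell_r$, and $\varphi_E(n)=n^{1/p+o(1)}$. Let $p'$ be the index of $X$. Testing (4) on sums of $n$ unit vectors gives $\varphi_E(n)\ge c'n^{1/p'}$ for some $c'>0$, so $1/p'\le1/p<1$ and $p'>1$. It also gives $\varphi_E(n)\le C_r'n^{1/r}$ for every $r<p'$, so $1/p\le1/r$ for all such $r$, and hence $1/p\le1/p'$. So $p'=p$. $\blacksquare$

**Remark.** Part 2 explains why the constant $c$ in Proposition 1 was allowed to depend on the sequence. Take $X$ from Example 1 or 2 and suppose that one $c>0$ served all normalized block sequences. By Section 9 every spreading model generated by a normalized weakly null basic sequence is generated by a normalized block sequence (here $\rho=1$), so it would satisfy $c\|b\|_E\le\|\sum b_iu_i\|\le11\|b\|_E$. These models would then be uniformly equivalent to one another, and Part 2 would make them equivalent to the basis of $c_0$ or of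 some $\ell_p$, which they are not.
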